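\title{Sparse domination passes to smaller exponents}

\begin{abstract}
Let $T$ be a map on $m$-tuples of functions on $\mathbb{R}^d$ such that $\|T(\vec f\,)g\|_{L^{q_0}}$ is bounded by an $\ell^{q_0}$-sum, over a sparse family of cubes, of products of $L^{r_j}$-averages of the $f_j$ and an average of $g$ of exponent $(1/q_0-1/s)^{-1}$. We prove a conjecture of Lorist and Nieraeth: the same estimate holds with $q_0$ replaced by any $q\in(0,q_0]$. No linearity or other structure of $T$ is used. The proof factors $|g|=\tilde g\,U$, applies the hypothesis to $\tilde g$, and controls $U$ by a stopping-time argument. We also show that the implication fails for every finite $q\in(q_0,s]$ when $\sum_j1/r_j>1/s$, and that it holds for a trivial reason when $\sum_j1/r_j\le1/s$.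
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Sparse estimates}
Cubes in $\mathbb{R}^d$ have sides parallel to the axes. For a cube $Q$, an exponent $\rho\in(0,\infty)$ and a bounded measurable function $h$, let
\[
\langle h\rangle_{\rho,Q}=\Big(\frac1{|Q|}\int_Q|h|^\rho\,dx\Big)^{1/\rho},\qquad \langle h\rangle_{\infty,Q}=\operatorname{ess\,sup}_Q|h|.
\]
Let $\eta\in(0,1)$. A collection $\mathcal S$ of cubes is \emph{$\eta$-sparse} if there are pairwise disjoint measurable sets $E_Q\subseteq Q$, $Q\in\mathcal S$, with $|E_Q|\ge\eta|Q|$. The cubes of a sparse collection may be nested to any depth, but each of them owns a fixed proportion of its volume. The empty collection is sparse. We write $L^\infty_c$ for the bounded measurable functions on $\mathbb{R}^d$ with compact support, and we call a function \emph{nonzero} if it does not vanish almost everywhere.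

Throughout, $\vec r=(r_1,\dots,r_m)\in(0,\infty]^m$ and $s\in(0,\infty]$ are fixed, and $1/\infty=0$. For $\vec f=(f_1,\dots,f_m)$ and a finite exponent $q\in(0,s]$ put
\[
\frac1r=\sum_{j=1}^m\frac1{r_j},\qquad \frac1{t_q}=\frac1q-\frac1s,\qquad \Pi_Q=\prod_{j=1}^m\langle f_j\rangle_{r_j,Q},
\]
and define the \emph{sparse sum} of a collection $\mathcal S$ by
\[
\Sigma_q(\mathcal S;\vec f,g)=\sum_{Q\in\mathcal S}\big(\Pi_Q\,\langle g\rangle_{t_q,Q}\big)^q|Q|\in[0,\infty].
\]
Let $T$ be any map that assigns to each $\vec f\in(L^\infty_c)^m$ a measurable function $T(\vec f\,)$ on $\mathbb{R}^d$, finite almost everywhere. We say that $T$ satisfies $\mathrm{SD}(q,\eta)$ if there is a constant $C$ such that for all $f_1,\dots,f_m,g\in L^\infty_c$ there is an $\eta$-sparse collection $\mathcal S$ with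
\begin{equation}\label{eq:SD}
\|T(\vec f\,)g\|_{L^q}\le C\,\Sigma_q(\mathcal S;\vec f,g)^{1/q}.
\end{equation}
The collection may depend on $\vec f$ and on $g$, and \eqref{eq:SD} counts as true when its right side is infinite. For $m=1$ and $q=1<s$ the exponent $t_1$ is the conjugate exponent $s'$, and \eqref{eq:SD} is the bilinear estimate $\int|T(f)g|\le C\sum_{Q\in\mathcal S}\langle f\rangle_{r,Q}\langle g\rangle_{s',Q}|Q|$.

Lorist and Nieraeth \cite{LN} pose the following conjecture, for $r_j<\infty$: \emph{if $0<q_0<s$ and $T$ satisfies a sparse estimate \eqref{eq:SD} with exponent $q_0$ and a fixed sparseness constant, then $T$ satisfies such an estimate with every exponent $q\in(0,q_0]$.}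

\subsection*{Model operators}
A family of examples explains the exponent $t_q$ and suggests the answer. Fix an $\eta$-sparse collection $\mathcal S$ such that every point lies in finitely many of its cubes, and fix functions $\phi_Q$ supported in $Q$ with $\langle\phi_Q\rangle_{s,Q}\le1$. For finite $q\in(0,s]$ let
\begin{equation}\label{eq:model}
T_q(\vec f\,)=\Big(\sum_{Q\in\mathcal S}\big(\Pi_Q|\phi_Q|\big)^q\Big)^{1/q}.
\end{equation}
H\"older's inequality holds for all positive exponents: $\|uv\|_{L^a}\le\|u\|_{L^b}\|v\|_{L^c}$ when $\frac1a=\frac1b+\frac1c$. Applied on $Q$ with normalized measure and $\frac1q=\frac1s+\frac1{t_q}$, it gives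
\[
\int|T_q(\vec f\,)g|^q=\sum_{Q\in\mathcal S}\Pi_Q^q\int_Q|\phi_Qg|^q\le\sum_{Q\in\mathcal S}\Pi_Q^q\,\langle g\rangle_{t_q,Q}^q|Q|.
\]
So $T_q$ satisfies $\mathrm{SD}(q,\eta)$ with $C=1$. The estimate \eqref{eq:SD} thus describes a function that behaves like an $\ell^q$-sum of pieces, one for each cube, where the piece on $Q$ has $L^s$-average at most $\Pi_Q$. Since the $\ell^q$-norm of a sequence decreases in $q$, we have $T_{q_0}\le T_q$ pointwise for $q\le q_0$, and $T_{q_0}$ satisfies $\mathrm{SD}(q,\eta)$ for all these $q$. For $q>q_0$ the inequality goes the other way: at a point where $N$ pieces have equal size and the others vanish, $T_{q_0}=N^{1/q_0-1/q}\,T_q$. One therefore guesses that the estimate passes to smaller exponents and not to larger ones.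

For a general $T$ this argument is not available. The hypothesis is a norm inequality, the sparse collection changes with $g$, and there is no pointwise decomposition of $T(\vec f\,)$ to which the inclusion $\ell^q\subseteq\ell^{q_0}$ could be applied. Nor can the two estimates be compared term by term, because the norms of $L^q(\mathbb{R}^d)$ and $L^{q_0}(\mathbb{R}^d)$ are not ordered.

\subsection*{Results}
The dyadic lattices $\mathcal D^\alpha$, $\alpha\in\{0,\frac13\}^d$, in the first theorem are defined in \eqref{eq:lattice}.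

\begin{theorem}\label{thm:down}
Let $\vec r\in(0,\infty]^m$, $q_0\in(0,\infty)$, $s\in(q_0,\infty]$ and $\eta,\eta'\in(0,1)$. If $T$ satisfies $\mathrm{SD}(q_0,\eta)$, then $T$ satisfies $\mathrm{SD}(q,\eta')$ for every $q\in(0,q_0]$. The $\eta'$-sparse collection can be taken inside one of the lattices $\mathcal D^\alpha$, where $\alpha$ may depend on $\vec f$ and $g$.
\end{theorem}

\begin{theorem}\label{thm:up}
Let $\vec r,q_0,s$ be as in Theorem~\ref{thm:down}, and let $q_0<q\le s$, $q<\infty$.
\begin{enumerate}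
\item[(i)] If $\sum_j\frac1{r_j}>\frac1s$, there is a $T$ that satisfies $\mathrm{SD}(q_0,\eta)$ for every $\eta\in(0,1)$ and satisfies $\mathrm{SD}(q,\eta)$ for no $\eta\in(0,1)$.
\item[(ii)] If $\sum_j\frac1{r_j}\le\frac1s$, then $\mathrm{SD}(q_0,\eta)$ implies $\mathrm{SD}(q,\eta')$ for all $\eta,\eta'\in(0,1)$.
\end{enumerate}
\end{theorem}

Part (ii) is a degenerate case: by Proposition~\ref{prop:degenerate}, when $1/r\le1/s$ the estimate says only that $T(\vec f\,)=0$ whenever some $f_j$ vanishes. The two theorems together cover all cases and give the exact range.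

\begin{corollary}\label{cor:range}
Let $\vec r,q_0,s,\eta,\eta'$ be as in Theorem~\ref{thm:down}, and let $q\in(0,s]$, $q<\infty$. The implication $\mathrm{SD}(q_0,\eta)\Rightarrow\mathrm{SD}(q,\eta')$ holds for all $T$ if and only if $q\le q_0$ or $\sum_j\frac1{r_j}\le\frac1s$.
\end{corollary}

Since nothing is known about how $T(\vec f\,)$ depends on $\vec f$, a proof of Theorem~\ref{thm:down} must keep $\vec f$ fixed and can only choose the function to which $T(\vec f\,)$ is paired. Section~\ref{sec:idea} finds the right choice when the collection of cubes is fixed in advance. Section~\ref{sec:maximal} replaces sparse sums by a maximal function, which removes the dependence on the collection. Section~\ref{sec:factor} proves Theorem~\ref{thm:down}, and Section~\ref{sec:counter} proves Theorem~\ref{thm:up}(i).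

\section{The factorization on a fixed family of cubes}\label{sec:idea}

In this section and in Section~\ref{sec:factor} we fix $0<q<q_0<s$ and write
\[
t=t_q,\qquad t_0=t_{q_0},\qquad \frac1p=\frac1q-\frac1{q_0},\qquad \theta=\frac qt=1-\frac qs\in(0,1],\qquad w=|g|^t.
\]
The numbers $t,t_0,p$ lie in $(0,\infty)$. Lowering the exponent from $q_0$ to $q$ raises $1/q$ and $1/t_q$ by the same amount:
\begin{equation}\label{eq:exponents}
\frac1q=\frac1{q_0}+\frac1p,\qquad \frac1t=\frac1{t_0}+\frac1p.
\end{equation}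
We write $w(Q)=\int_Qw\,dx$, and note that $\langle g\rangle_{t,Q}=\langle w\rangle_{1,Q}^{1/t}$ and $\langle g\rangle_{t,Q}^q=\langle w\rangle_{1,Q}^\theta$.

\subsection*{One cube}
Let $F$ be a measurable function, $Q$ a cube and $a>0$, and suppose that
\[
\|Fh\|_{L^{q_0}}\le a\,\langle h\rangle_{t_0,Q}\,|Q|^{1/q_0}\qquad\text{for all bounded $h$ supported in $Q$.}
\]
Let $g$ be bounded, nonzero and supported in $Q$. We want $\|Fg\|_{L^q}^q\le\lambda_Q$, where
\[
\lambda_Q=\big(a\langle g\rangle_{t,Q}\big)^q|Q|=a^q\langle w\rangle_{1,Q}^\theta|Q|.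
\]
The first identity in \eqref{eq:exponents} suggests writing $|g|=\tilde g\,U$ and using $\|Fg\|_{L^q}\le\|F\tilde g\|_{L^{q_0}}\|U\|_{L^p}$. The hypothesis measures $\tilde g$ in $L^{t_0}$, H\"older's inequality measures $U$ in $L^p$, and the goal measures $g$ in $L^t$. The second identity in \eqref{eq:exponents} gives $|g|=w^{1/t_0}w^{1/p}$, so for any $c>0$ we may take
\[
\tilde g=c^{-1/p}w^{1/t_0},\qquad U=(cw)^{1/p}.
\]
Then $\langle\tilde g\rangle_{t_0,Q}=c^{-1/p}\langle w\rangle_{1,Q}^{1/t_0}$ and $\|U\|_{L^p}=c^{1/p}\langle w\rangle_{1,Q}^{1/p}|Q|^{1/p}$, and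
\[
\|Fg\|_{L^q}\le a\,\langle w\rangle_{1,Q}^{1/t_0+1/p}\,|Q|^{1/q_0+1/p}=a\,\langle g\rangle_{t,Q}\,|Q|^{1/q}=\lambda_Q^{1/q}.
\]
For $q_0=2$, $q=1$, $s=\infty$ we have $t_0=p=2$, $t=1$, and this is the Cauchy--Schwarz inequality applied to $|g|=|g|^{1/2}|g|^{1/2}$.

For one cube the constant $c$ cancels. For several cubes the contributions have to be added, once in $\|F\tilde g\|_{L^{q_0}}^{q_0}$ and once in $\|U\|_{L^p}^p$, so we want the cube $Q$ to contribute $\lambda_Q$ to both. The condition $c\,w(Q)=\lambda_Q$ determines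
\[
c_Q=a^q\langle w\rangle_{1,Q}^{\theta-1}.
\]
With this choice the other contribution is also $\lambda_Q$, because
\begin{equation}\label{eq:balance}
a\,c_Q^{-1/p}\langle w\rangle_{1,Q}^{1/t_0}=\big(a\langle g\rangle_{t,Q}\big)^{q/q_0}.
\end{equation}
Indeed, on the left the exponent of $a$ is $1-\frac qp=\frac q{q_0}$, and the exponent of $\langle w\rangle_{1,Q}$ is $\frac1{t_0}+\frac{1-\theta}p=\frac1t-\frac q{tp}=\frac1t\cdot\frac q{q_0}$, both by \eqref{eq:exponents}.

\subsection*{A finite family}
Let $\mathcal F$ be a finite family of cubes with numbers $a_Q>0$, and suppose that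
\[
\|Fh\|_{L^{q_0}}^{q_0}\le\sum_{Q\in\mathcal F}\big(a_Q\langle h\rangle_{t_0,Q}\big)^{q_0}|Q|\qquad\text{for all }h\in L^\infty_c.
\]
Let $g$ be bounded, supported in $\bigcup\mathcal F$, with $w(Q)>0$ for all $Q\in\mathcal F$. Define $\lambda_Q$ and $c_Q$ as above with $a=a_Q$. A point may lie in several cubes, each of which asks for its own constant. We take the largest one:
\[
H=\max_{Q\in\mathcal F}c_Q1_Q,\qquad \tilde g=H^{-1/p}w^{1/t_0},\qquad U=(Hw)^{1/p}\qquad\text{on }\textstyle\bigcup\mathcal F,
\]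
and $\tilde g=U=0$ elsewhere. On $Q$ we have $H\ge c_Q$, so $\tilde g\le c_Q^{-1/p}w^{1/t_0}$, and \eqref{eq:balance} gives $(a_Q\langle\tilde g\rangle_{t_0,Q})^{q_0}|Q|\le\lambda_Q$. Bounding the maximum by the sum, $\int U^p\le\sum_Qc_Qw(Q)=\sum_Q\lambda_Q$. Hence
\[
\|Fg\|_{L^q}\le\Big(\sum_{Q\in\mathcal F}\lambda_Q\Big)^{1/q_0+1/p}=\Big(\sum_{Q\in\mathcal F}\lambda_Q\Big)^{1/q}.
\]

\subsection*{What remains}
In Theorem~\ref{thm:down} the sparse collection is produced by the hypothesis only after $\tilde g$ has been chosen, so $\tilde g$ must be prepared for all cubes at once. We shall take $a_Q=\Pi_Q$ and let $H$ be the supremum of $c_Q1_Q$ over all dyadic cubes. The bound for $\langle\tilde g\rangle_{t_0,Q}$ survives. The bound for $\int U^p$ does not: for $f_j=g=1_{[0,1)^d}$ every generation of dyadic subcubes of $[0,1)^d$ contributes $1$ to $\sum_Q\lambda_Q$. Two things are needed. First, a quantity that dominates all sparse sums and is dominated by one of them; this is the integral $\Lambda_q$ of a maximal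 function. Second, the estimate $\int Hw\le C\Lambda_q$, in which the negative power $\langle w\rangle_{1,Q}^{\theta-1}$ in $c_Q$ is the obstacle.

\section{Sparse sums and maximal functions}\label{sec:maximal}

We use two elementary facts. If $Q\subseteq Q'$ are cubes, then
\begin{equation}\label{eq:enlarge}
\langle h\rangle_{\rho,Q}\le\big(|Q'|/|Q|\big)^{1/\rho}\langle h\rangle_{\rho,Q'},\qquad\rho\in(0,\infty].
\end{equation}
If $\mathcal S$ is $\eta$-sparse, $b_Q\ge0$, and $\Phi\ge0$ is a measurable function with $b_Q\le\Phi(x)$ whenever $x\in Q\in\mathcal S$, then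
\begin{equation}\label{eq:majorant}
\sum_{Q\in\mathcal S}b_Q|Q|\le\eta^{-1}\sum_{Q\in\mathcal S}\int_{E_Q}\Phi\le\eta^{-1}\int\Phi.
\end{equation}

\subsection*{Shifted dyadic lattices}
For $\alpha\in\{0,\frac13\}^d$ let
\begin{equation}\label{eq:lattice}
\mathcal D^\alpha=\big\{2^{-k}\big([0,1)^d+j+(-1)^k\alpha\big):k\in\mathbb{Z},\ j\in\mathbb{Z}^d\big\}.
\end{equation}
For each $k$ the cubes of side $2^{-k}$ partition $\mathbb{R}^d$. The identity
\[
2^{-k}\Big(j+\frac{(-1)^k}3\Big)=2^{-k-1}\Big(2j+(-1)^k+\frac{(-1)^{k+1}}3\Big)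
\]
shows that in each coordinate the endpoints of generation $k$ are endpoints of generation $k+1$. Hence two cubes of $\mathcal D^\alpha$ are disjoint or nested, and each cube $Q$ has a unique parent in $\mathcal D^\alpha$, of volume $2^d|Q|$. A single lattice does not capture all cubes: a short interval around $0$ lies in no interval of $\mathcal D^0$. The $2^d$ lattices together do.

\begin{lemma}\label{lem:third}
Every cube $Q$ is contained in a cube $Q'\in\bigcup_\alpha\mathcal D^\alpha$ with $|Q'|\le6^d|Q|$.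
\end{lemma}

\begin{proof}
Let $\ell$ be the side of $Q$ and choose $k$ with $2^{-k-1}\le3\ell<2^{-k}$. The sets $2^{-k}\mathbb{Z}$ and $2^{-k}(\mathbb{Z}+(-1)^k/3)$ are at distance $2^{-k}/3>\ell$ from each other. A closed interval of length $\ell$ therefore misses one of them and lies in one of the intervals of length $2^{-k}\le6\ell$ that this set determines. Choose $\alpha_i\in\{0,\frac13\}$ in this way for the projection of $Q$ to each coordinate $i$.
\end{proof}

In particular, finitely many compact sets always lie in a common cube of some $\mathcal D^\alpha$.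

\subsection*{Stopping cubes}
The next lemma selects, among all cubes of a lattice, a sparse subfamily at which a product of averages jumps by a large factor. Part (a) says that every cube is controlled by a selected cube above it, and part (b) that the selected cubes account for the whole maximal function.

\begin{lemma}\label{lem:stopping}
Let $\mathcal D=\mathcal D^\alpha$, $h_1,\dots,h_n\in L^\infty_c$, and $\rho_1,\dots,\rho_n\in(0,\infty]$ with at least one $\rho_i<\infty$. Put $a_Q=\prod_i\langle h_i\rangle_{\rho_i,Q}$ and $\mathcal M=\sup_{Q\in\mathcal D}a_Q1_Q$, and let $\eta'\in(0,1)$. There are a constant $A>1$, depending only on $d$, $(\rho_i)$ and $\eta'$, and an $\eta'$-sparse collection $\mathcal S\subseteq\mathcal D$ such that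
\begin{enumerate}
\item[(a)] every $Q\in\mathcal D$ with $a_Q>0$ is contained in some $P\in\mathcal S$ with $a_Q\le A\,a_P$;
\item[(b)] $\int\mathcal M^q\le A^q\sum_{P\in\mathcal S}a_P^q|P|$ for all $q\in(0,\infty)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $\sigma=\sum_i1/\rho_i>0$ and let $A>2^{d\sigma}$, to be chosen below. Since $a_Q\le|Q|^{-\sigma}\prod_i\|h_i\|_{L^{\rho_i}}\to0$ as $|Q|\to\infty$, every $Q\in\mathcal D$ with $a_Q>A^k$ lies in a maximal cube with this property. For $k\in\mathbb{Z}$ let $\mathcal S_k$ be the family of these maximal cubes, which are pairwise disjoint, let $\Omega_k=\bigcup\mathcal S_k=\{\mathcal M>A^k\}$, and let $\mathcal S=\bigcup_k\mathcal S_k$. The parent $\hat P$ of $P\in\mathcal S_k$ has $a_{\hat P}\le A^k$, so \eqref{eq:enlarge} gives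
\begin{equation}\label{eq:level}
A^k<a_P\le2^{d\sigma}A^k<A^{k+1}.
\end{equation}
Thus no cube belongs to two of the families $\mathcal S_k$.

\emph{Sparseness.} Let $P\in\mathcal S_k$ and let $Q\in\mathcal S_{k+1}$ meet $P$. As $a_Q>A^k$, the cube $Q$ lies in a cube of $\mathcal S_k$, which meets $P$ and so equals $P$. By \eqref{eq:level}, $a_Q>A^{k+1}\ge B^na_P$ with $B=(A2^{-d\sigma})^{1/n}>1$. All factors of $a_P$ are positive, so for some $i$ we have $\langle h_i\rangle_{\rho_i,Q}>B\langle h_i\rangle_{\rho_i,P}>0$. This $\rho_i$ is finite, since $\langle h_i\rangle_{\infty,Q}\le\langle h_i\rangle_{\infty,P}$ for $Q\subseteq P$. Therefore $|Q|<B^{-\rho_i}\langle h_i\rangle_{\rho_i,P}^{-\rho_i}\int_Q|h_i|^{\rho_i}$. The cubes $Q$ are disjoint subsets of $P$, so those associated with a given $i$ have total measure at most $B^{-\rho_i}|P|$, and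
\[
|P\cap\Omega_{k+1}|\le\sum_{i:\,\rho_i<\infty}B^{-\rho_i}|P|\le(1-\eta')|P|
\]
once $A$ is large enough. Put $E_P=P\setminus\Omega_{k+1}$, so that $|E_P|\ge\eta'|P|$. These sets are disjoint within one family $\mathcal S_k$. For $P\in\mathcal S_k$, $P'\in\mathcal S_l$ with $k<l$ we have $E_{P'}\subseteq\Omega_l\subseteq\Omega_{k+1}$, while $E_P\cap\Omega_{k+1}=\emptyset$.

(a) Choose $k$ with $A^k<a_Q\le A^{k+1}$ and $P\in\mathcal S_k$ containing $Q$. Then $a_Q\le A\cdot A^k<A\,a_P$.

(b) The function $\mathcal M$ is bounded by $\prod_i\|h_i\|_{L^\infty}$, so $\{\mathcal M>0\}$ is the union of the sets $\{A^k<\mathcal M\le A^{k+1}\}\subseteq\Omega_k$. Hence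
\[
\int\mathcal M^q\le\sum_kA^{(k+1)q}|\Omega_k|=A^q\sum_k\sum_{P\in\mathcal S_k}A^{kq}|P|\le A^q\sum_{P\in\mathcal S}a_P^q|P|.\qedhere
\]
\end{proof}

If all $\rho_i$ are infinite, $a_Q$ is nondecreasing in $Q$ and there are no maximal cubes; this is the reason for the assumption on the exponents.

\subsection*{The largest sparse sum}
For $q\in(0,s)$ and $f_1,\dots,f_m,g\in L^\infty_c$ let
\[
M^\alpha_q(\vec f,g)=\sup_{Q\in\mathcal D^\alpha}\Pi_Q\langle g\rangle_{t_q,Q}1_Q,\qquad \Lambda_q(\vec f,g)=\max_\alpha\int M^\alpha_q(\vec f,g)^q\,dx\in[0,\infty].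
\]

\begin{proposition}\label{prop:maximal}
Let $q\in(0,s)$, $\eta,\eta'\in(0,1)$ and $\kappa=\frac1r+\frac1{t_q}$.
\begin{enumerate}
\item[(a)] Every $\eta$-sparse collection $\mathcal S$ satisfies $\Sigma_q(\mathcal S;\vec f,g)\le2^d6^{dq\kappa}\eta^{-1}\Lambda_q(\vec f,g)$.
\item[(b)] There are $\alpha$ and an $\eta'$-sparse $\mathcal S\subseteq\mathcal D^\alpha$ with $\Lambda_q(\vec f,g)\le A^q\,\Sigma_q(\mathcal S;\vec f,g)$, where $A$ depends only on $d,\vec r,q,s,\eta'$.
\end{enumerate}
Consequently $T$ satisfies $\mathrm{SD}(q,\eta)$ if and only if there is $C$ with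
\begin{equation}\label{eq:maxbound}
\|T(\vec f\,)g\|_{L^q}\le C\,\Lambda_q(\vec f,g)^{1/q}\qquad\text{for all }f_1,\dots,f_m,g\in L^\infty_c,
\end{equation}
and then it satisfies $\mathrm{SD}(q,\eta')$ with collections contained in one of the lattices $\mathcal D^\alpha$.
\end{proposition}

\begin{proof}
(a) Let $x\in Q\in\mathcal S$ and let $Q'\supseteq Q$ be the cube of Lemma~\ref{lem:third}. By \eqref{eq:enlarge},
\[
\Pi_Q\langle g\rangle_{t_q,Q}\le6^{d\kappa}\,\Pi_{Q'}\langle g\rangle_{t_q,Q'}\le6^{d\kappa}\max_\alpha M_q^\alpha(\vec f,g)(x).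
\]
Apply \eqref{eq:majorant} with $\Phi=6^{dq\kappa}\sum_\alpha M_q^\alpha(\vec f,g)^q$, whose integral is at most $2^d6^{dq\kappa}\Lambda_q(\vec f,g)$.

(b) Take the lattice in which the maximum defining $\Lambda_q$ is attained, and apply Lemma~\ref{lem:stopping}(b) to $(f_1,\dots,f_m,g)$ with exponents $(r_1,\dots,r_m,t_q)$. The last exponent is finite because $q<s$.

By (a), $\mathrm{SD}(q,\eta)$ implies \eqref{eq:maxbound}. By (b), \eqref{eq:maxbound} implies $\mathrm{SD}(q,\eta')$ with dyadic collections, for every $\eta'$.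
\end{proof}

\subsection*{The degenerate range}
When $1/r\le1/s$, large cubes alone make a sparse sum diverge.

\begin{proposition}\label{prop:degenerate}
Let $\frac1r\le\frac1s$, $q\in(0,s]$, $q<\infty$, and $\eta\in(0,1)$. Then $T$ satisfies $\mathrm{SD}(q,\eta)$ if and only if $T(\vec f\,)=0$ almost everywhere whenever some $f_j$ vanishes almost everywhere. In that case the sparse collections can be taken inside one of the lattices $\mathcal D^\alpha$.
\end{proposition}

\begin{proof}
If $T$ satisfies $\mathrm{SD}(q,\eta)$ and some $f_j$ vanishes, every sparse sum is $0$, so $T(\vec f\,)g=0$ for all $g\in L^\infty_c$, and $T(\vec f\,)=0$. Conversely, assume the vanishing condition. If $g$ or some $f_j$ vanishes, the left side of \eqref{eq:SD} is $0$ and any collection will do. Let all $f_j$ and $g$ be nonzero. Let $Q_0\in\mathcal D^\alpha$ contain all supports, choose an integer $K$ with $1-2^{-Kd}\ge\eta$, and let $Q_n\in\mathcal D^\alpha$ be the ancestor of $Q_0$ of volume $2^{Knd}|Q_0|$. The sets $E_{Q_0}=Q_0$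 and $E_{Q_n}=Q_n\setminus Q_{n-1}$ show that $\{Q_n\}_{n\ge0}$ is $\eta$-sparse. With $c=\big(\|g\|_{L^{t_q}}\prod_j\|f_j\|_{L^{r_j}}\big)^q>0$, the $n$-th term of the sparse sum is
\[
c\,|Q_n|^{1-q/r-q/t_q}=c\,|Q_n|^{q(1/s-1/r)}\ge c\,|Q_0|^{q(1/s-1/r)}.
\]
The sum is infinite, and \eqref{eq:SD} holds.
\end{proof}

The vanishing condition depends on neither $q$ nor $\eta$. This proves Theorem~\ref{thm:up}(ii), and Theorem~\ref{thm:down} in the case $1/r\le1/s$. The condition is not empty: the map $T\equiv1$ violates it.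

\section{The factorization of $g$ and the proof of Theorem~\ref{thm:down}}\label{sec:factor}

We keep the notation of Section~\ref{sec:idea}. For $f_1,\dots,f_m,g\in L^\infty_c$ and $w=|g|^t$ put
\[
c_Q=\Pi_Q^q\,\langle w\rangle_{1,Q}^{\theta-1}\ \text{ if }w(Q)>0,\qquad c_Q=0\ \text{ if }w(Q)=0,
\]
\[
H_\alpha=\sup_{Q\in\mathcal D^\alpha}c_Q1_Q,\qquad H=\max_\alpha H_\alpha.
\]
These functions are measurable, with values in $[0,\infty]$. Integrals of the form $\int\Psi w$ are taken with respect to the measure $w\,dx$, so that the values of $\Psi$ on $\{w=0\}$ play no role.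

Lemma~\ref{lem:stopping} controls products of positive powers of averages and does not apply to $c_Q$ when $\theta<1$. We treat the two factors of $c_Q$ separately. Stopping cubes for $\vec f$ alone replace $\Pi_Q$ by $\Pi_P$ for a selected cube $P\supseteq Q$. What is left is the supremum of $\langle w\rangle_{1,Q}^{\theta-1}$ over all $Q\subseteq P$. It is large only on cubes that carry little of the measure $w\,dx$, and it is integrated against this same measure.

\begin{lemma}\label{lem:negative}
Let $0\le w\in L^\infty_c$, $P\in\mathcal D^\alpha$, $\theta\in(0,1]$, and for $x\in P$ let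
\[
N_P(x)=\sup\big\{\langle w\rangle_{1,Q}^{-1}:\ x\in Q\in\mathcal D^\alpha,\ Q\subseteq P,\ w(Q)>0\big\},
\]
with $\sup\emptyset=0$ and $N_P^0=1$. Then
\[
\int_PN_P^{1-\theta}\,w\,dx\le\frac1\theta\,\langle w\rangle_{1,P}^\theta\,|P|.
\]
\end{lemma}

The single cube $Q=P$ already contributes $\langle w\rangle_{1,P}^{\theta-1}w(P)=\langle w\rangle_{1,P}^\theta|P|$, so the lemma says that the supremum costs at most the factor $1/\theta$.

\begin{proof}
If $\theta=1$ both sides equal $w(P)$, and if $w(P)=0$ both sides vanish. Let $\theta<1$ and $w(P)>0$. For $\lambda>0$ the set $\{x\in P:N_P(x)>\lambda\}$ is the disjoint union of the maximal cubes $Q\subseteq P$ with $0<w(Q)<|Q|/\lambda$. Its $w$-measure is at most $|P|/\lambda$, and also at most $w(P)$. The two bounds agree at $\lambda_0=|P|/w(P)=\langle w\rangle_{1,P}^{-1}$. The layer-cake formula $\int\Psi^\gamma\,d\mu=\int_0^\infty\gamma\lambda^{\gamma-1}\mu(\Psi>\lambda)\,d\lambda$ with $\gamma=1-\theta$ gives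
\begin{align*}
\int_PN_P^{1-\theta}w&\le w(P)\int_0^{\lambda_0}(1-\theta)\lambda^{-\theta}\,d\lambda+|P|\int_{\lambda_0}^\infty(1-\theta)\lambda^{-\theta-1}\,d\lambda\\
&=w(P)\lambda_0^{1-\theta}+\frac{1-\theta}\theta|P|\lambda_0^{-\theta}=\frac1\theta|P|\lambda_0^{-\theta},
\end{align*}
where we used $w(P)\lambda_0=|P|$. The second integral converges because $\theta>0$.
\end{proof}

\begin{lemma}\label{lem:weight}
Suppose that some $r_j$ is finite. Then $\int Hw\le C_1\Lambda_q(\vec f,g)$, where $C_1$ depends only on $d,\vec r,q,s$.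
\end{lemma}

\begin{proof}
Fix $\alpha$. Apply Lemma~\ref{lem:stopping} to $(f_1,\dots,f_m)$ with exponents $(r_1,\dots,r_m)$ and sparseness $\frac12$. This gives a $\frac12$-sparse $\mathcal S^*\subseteq\mathcal D^\alpha$ and a constant $A_1$. Let $x\in Q\in\mathcal D^\alpha$ with $c_Q>0$. Then $\Pi_Q>0$ and $w(Q)>0$. By part (a) of that lemma there is $P\in\mathcal S^*$ with $Q\subseteq P$ and $\Pi_Q\le A_1\Pi_P$, and $\langle w\rangle_{1,Q}^{\theta-1}\le N_P(x)^{1-\theta}$ by the definition of $N_P$. Hence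
\[
H_\alpha\le A_1^q\sum_{P\in\mathcal S^*}\Pi_P^q\,N_P^{1-\theta}1_P.
\]
The supremum has again been bounded by a sum, as in Section~\ref{sec:idea}, but now over a sparse collection. By Lemma~\ref{lem:negative}, the identity $\langle w\rangle_{1,P}^\theta=\langle g\rangle_{t,P}^q$, and \eqref{eq:majorant} with $\Phi=M_q^\alpha(\vec f,g)^q$,
\[
\int H_\alpha w\le\frac{A_1^q}\theta\sum_{P\in\mathcal S^*}\big(\Pi_P\langle g\rangle_{t,P}\big)^q|P|\le\frac{2A_1^q}\theta\int M^\alpha_q(\vec f,g)^q\le\frac{2A_1^q}\theta\,\Lambda_q(\vec f,g).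
\]
Since $H\le\sum_\alpha H_\alpha$, the lemma holds with $C_1=2^{d+1}A_1^q/\theta$.
\end{proof}

The following statement does not involve $T$.

\begin{proposition}\label{prop:factor}
Let $0<q<q_0<s$, suppose that some $r_j$ is finite, and let $f_1,\dots,f_m,g\in L^\infty_c$ be nonzero with $\Lambda_q(\vec f,g)<\infty$. There are $\tilde g\in L^\infty_c$ and a measurable $U\ge0$ with $|g|=\tilde g\,U$ almost everywhere,
\[
\int U^p\le C_1\Lambda_q(\vec f,g),\qquad\text{and}\qquad\Lambda_{q_0}(\vec f,\tilde g)\le\Lambda_q(\vec f,g).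
\]
\end{proposition}

\begin{proof}
Let $G=\{g\ne0\}$. By Lemma~\ref{lem:weight}, $\int_GHw\,dx<\infty$, and $w>0$ on $G$, so $H<\infty$ almost everywhere on $G$. Let $Q_*\in\bigcup_\alpha\mathcal D^\alpha$ contain all supports. As the functions are nonzero, $c_{Q_*}>0$, and $H\ge c_{Q_*}$ on $Q_*\supseteq G$. Define
\[
\tilde g=H^{-1/p}w^{1/t_0},\qquad U=(Hw)^{1/p}\qquad\text{on }G\cap\{H<\infty\},
\]
and $\tilde g=U=0$ elsewhere. Then $\tilde g\,U=w^{1/t_0+1/p}=|g|$ almost everywhere by \eqref{eq:exponents}. The function $\tilde g$ vanishes off $G$ and is bounded by $c_{Q_*}^{-1/p}\|g\|_{L^\infty}^{t/t_0}$, so $\tilde g\in L^\infty_c$. The bound for $\int U^p$ is Lemma~\ref{lem:weight}.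

We claim that for every $\alpha$ and every $Q\in\mathcal D^\alpha$,
\begin{equation}\label{eq:key}
\Pi_Q\langle\tilde g\rangle_{t_0,Q}\le\big(\Pi_Q\langle g\rangle_{t,Q}\big)^{q/q_0}.
\end{equation}
If $\Pi_Q=0$ both sides vanish. If $w(Q)=0$, then $g$ and $\tilde g$ vanish almost everywhere on $Q$, and again both sides vanish. Otherwise $H\ge c_Q>0$ on $Q$, so $\tilde g\le c_Q^{-1/p}w^{1/t_0}$ on $Q$ and $\langle\tilde g\rangle_{t_0,Q}\le c_Q^{-1/p}\langle w\rangle_{1,Q}^{1/t_0}$. Now \eqref{eq:balance} with $a=\Pi_Q$ gives \eqref{eq:key}. Taking the supremum over the cubes of $\mathcal D^\alpha$ that contain a given point, we obtain $M^\alpha_{q_0}(\vec f,\tilde g)^{q_0}\le M^\alpha_q(\vec f,g)^q$ pointwise, and integration gives the last assertion.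
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:down}]
The case $1/r\le1/s$ follows from Proposition~\ref{prop:degenerate}. Let $1/r>1/s$; then some $r_j$ is finite. By Proposition~\ref{prop:maximal} the hypothesis gives \eqref{eq:maxbound} for the exponent $q_0$, with a constant $C_0$, and it suffices to prove \eqref{eq:maxbound} for the exponent $q\le q_0<s$. For $q=q_0$ nothing is left to do. Let $q<q_0$, fix $f_1,\dots,f_m,g\in L^\infty_c$, and put $F=T(\vec f\,)$ and $\Lambda=\Lambda_q(\vec f,g)$. If $g$ or some $f_j$ vanishes almost everywhere, then $\Lambda_{q_0}(\vec f,g)=0$ and $Fg=0$. If $\Lambda=\infty$ there is nothing to prove. In the remaining case take $\tilde g$ and $U$ from Proposition~\ref{prop:factor}. The bound \eqref{eq:maxbound} for $q_0$ applies to $(f_1,\dots,f_m,\tilde g)$, with the same function $F$. By H\"older's inequality and \eqref{eq:exponents},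
\[
\|Fg\|_{L^q}\le\|F\tilde g\|_{L^{q_0}}\|U\|_{L^p}\le C_0\,\Lambda_{q_0}(\vec f,\tilde g)^{1/q_0}\,(C_1\Lambda)^{1/p}\le C_0C_1^{1/p}\Lambda^{1/q}.\qedhere
\]
\end{proof}

\begin{remark}
The hypotheses enter as follows. The inequality $q<q_0$ makes $p$ positive, which H\"older's inequality requires. The inequality $q_0<s$ makes $t_0$ and $t$ finite, which is used in Proposition~\ref{prop:maximal}(b) and in the definition of $w$, and it makes $\theta>0$, which is used in Lemma~\ref{lem:negative}. The hypothesis on $T$ is used for the given $\vec f$ only, but for a function $\tilde g$ different from $g$.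
\end{remark}

\section{Failure for larger exponents}\label{sec:counter}

We prove Theorem~\ref{thm:up}(i). Let $1/r>1/s$, so that $0<r<s$ and $r<\infty$, and let $q_0<q\le s$, $q<\infty$.

\subsection*{The simplest case}
Let $d=m=1$ and $s=\infty$, so $t_q=q$. Take the chain $Q_n=[0,2^{-n})$, $0\le n\le N$, and the model operator \eqref{eq:model} with exponent $q_0$ and $\phi_{Q_n}=1_{Q_N}$. For $f=1_{Q_0}$ and $g=1_{Q_N}$ all averages $\langle f\rangle_{r,Q_n}$ equal $1$, so $\|T_{q_0}(f)g\|_{L^q}^q=(N+1)^{q/q_0}2^{-N}$. In the sparse sum over the chain each cube contributes $\langle g\rangle_{q,Q_n}^q|Q_n|=2^{-N}$, and the total is $(N+1)2^{-N}$. The two sides compare the $\ell^{q_0}$-norm and the $\ell^q$-norm of a constant sequence of length $N+1$, and for $q>q_0$ their ratio is unbounded in $N$. For a proof we must show that no other sparse collection gives an essentially larger sum, place the chains for all $N$ in one operator, and, when $s<\infty$, choose $\phi_Q$ and $f_j$ so that the $N+1$ terms are again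 comparable.

\subsection*{The operator}
Let $e_1$ be the first unit vector. For $N\ge1$ and $0\le n\le N$ let
\[
Q_n^N=Ne_1+[0,2^{-n})^d,\qquad \phi_{Q_n^N}=\big(|Q_n^N|/|Q_N^N|\big)^{1/s}1_{Q_N^N}=2^{(N-n)d/s}\,1_{Q_N^N}.
\]
Thus $\phi_{Q_n^N}$ concentrates on the smallest cube of the chain, and $\langle\phi_{Q_n^N}\rangle_{s,Q_n^N}=1$. The cubes $Q_0^N$, $N\ge1$, are disjoint, so every point lies in finitely many of the cubes $Q_n^N$. The collection $\mathcal S=\{Q_n^N\}$ is $\frac12$-sparse: take $E_{Q_n^N}=Q_n^N\setminus Q_{n+1}^N$ for $n<N$, of measure $(1-2^{-d})|Q_n^N|$, and $E_{Q_N^N}=Q_N^N$. Let $T=T_{q_0}$ be the model operator \eqref{eq:model} for these data, that is,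
\[
T(\vec f\,)=\sum_{N\ge1}1_{Q_N^N}\,2^{Nd/s}\Big(\sum_{n=0}^N\big(2^{-nd/s}\,\Pi_{Q_n^N}\big)^{q_0}\Big)^{1/q_0}.
\]
By Section~\ref{sec:intro}, $T$ satisfies $\mathrm{SD}(q_0,\frac12)$, and by Proposition~\ref{prop:maximal} it satisfies $\mathrm{SD}(q_0,\eta)$ for every $\eta\in(0,1)$.

\subsection*{The test functions}
Fix $N$, move the origin to $Ne_1$, and write $Q_n=[0,2^{-n})^d$. Translation preserves cubes, averages and sparseness. In this section $|x|=\max_i|x_i|$, so that $\{|x|\le\rho\}$ has measure $(2\rho)^d$ and $\int\psi(|x|)\,dx=d\,2^d\int_0^\infty\psi(\rho)\rho^{d-1}\,d\rho$. The constants $C$ below do not depend on $N$.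

The terms in the $N$-th block of $T$ are comparable when $\Pi_{Q_n}$ is of order $2^{nd/s}$, that is, when $\prod_jf_j$ behaves like $|x|^{-d/s}$ down to the scale $2^{-N}$. We distribute this singularity in proportion to $1/r_j$. Let
\[
\beta_j=\frac1{r_j}\cdot\frac rs,\qquad f_j=\max(|x|,2^{-N})^{-d\beta_j}1_{Q_0},\qquad g=1_{Q_N}.
\]
Then $\sum_j\beta_j=1/s$. If $r_j<\infty$, then $\beta_jr_j=r/s<1$; if $r_j=\infty$, then $\beta_j=0$ and $f_j=1_{Q_0}$.

\emph{Lower bound.} On $Q_n$, $0\le n\le N$, we have $\max(|x|,2^{-N})\le2^{-n}$, so $f_j\ge2^{nd\beta_j}$ and $\Pi_{Q_n}\ge2^{nd/s}$. Hence $T(\vec f\,)\ge2^{Nd/s}(N+1)^{1/q_0}$ on $Q_N$, and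
\begin{equation}\label{eq:lower}
\|T(\vec f\,)g\|_{L^q}^q\ge N^{q/q_0}\,\delta_N,\qquad \delta_N=2^{Ndq/s-Nd}.
\end{equation}

\emph{Upper bound for all sparse sums.} Let $Q$ be a cube of side $\ell$ with $\langle g\rangle_{t_q,Q}>0$; then $Q$ meets $Q_N$. We claim that
\begin{equation}\label{eq:averages}
\langle f_j\rangle_{r_j,Q}\le C\min\big(2^{Nd\beta_j},\ \ell^{-d\beta_j},\ \ell^{-d/r_j}\big),\qquad \langle g\rangle_{t_q,Q}\le\min\big(1,\ (2^{-N}/\ell)^{d/t_q}\big).
\end{equation}
For $r_j=\infty$ the three entries of the first minimum equal $1$ and $f_j\le1$. Let $r_j<\infty$ and $\gamma=r/s<1$. The first bound is $f_j\le2^{Nd\beta_j}$. For the second, $f_j^{r_j}\le|x|^{-d\gamma}$, and splitting $Q$ according to whether $|x|\le\ell$ or $|x|>\ell$,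
\[
\int_Q|x|^{-d\gamma}\,dx\le\int_{|x|\le\ell}|x|^{-d\gamma}\,dx+\ell^d\ell^{-d\gamma}=\Big(\frac{2^d}{1-\gamma}+1\Big)\ell^{d-d\gamma}.
\]
With $Q=Q_0$ this shows $\|f_j\|_{L^{r_j}}\le C$, and the third bound follows from $\langle f_j\rangle_{r_j,Q}\le\ell^{-d/r_j}\|f_j\|_{L^{r_j}}$. The bound for $g$ follows from $g\le1$ and $\|g\|_{L^{t_q}}=2^{-Nd/t_q}$; for $q=s$ we have $t_q=\infty$ and both entries equal $1$.

Multiply the bounds in \eqref{eq:averages}, pairing the first bound for the $f_j$ with the first for $g$, and the second and third for the $f_j$ with the second for $g$. Using $\sum_j\beta_j=\frac1s$, $\frac qs+\frac q{t_q}=1$, and $2^{-Ndq/t_q}=\delta_N$, we get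
\[
\big(\Pi_Q\langle g\rangle_{t_q,Q}\big)^q\le C\min\big(2^{Nd}\delta_N,\ \delta_N\ell^{-d},\ \delta_N\ell^{-d\mu}\big),\qquad \mu=\frac qr+\frac q{t_q}>\frac qs+\frac q{t_q}=1.
\]
If $x\in Q$ and $|x|\ge2^{1-N}$, pick $y\in Q\cap Q_N$; then $\ell\ge|x-y|\ge|x|-2^{-N}\ge|x|/2$. Therefore $(\Pi_Q\langle g\rangle_{t_q,Q})^q\le\Phi(x)$ for every cube $Q$ and every $x\in Q$, where
\[
\Phi(x)=C\delta_N\cdot\begin{cases}2^{Nd},&|x|<2^{1-N},\\ |x|^{-d},&2^{1-N}\le|x|<2,\\ |x|^{-d\mu},&|x|\ge2.\end{cases}
\]
The three regions give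
\[
\int\Phi=C\delta_N\Big(4^d+d\,2^dN\log2+\frac{2^{d}\,2^{d(1-\mu)}}{\mu-1}\Big)\le C\,N\,\delta_N.
\]
By \eqref{eq:majorant}, every $\eta$-sparse collection $\mathcal S'$ satisfies $\Sigma_q(\mathcal S';\vec f,g)\le C\eta^{-1}N\delta_N$.

\emph{Conclusion.} If $T$ satisfied $\mathrm{SD}(q,\eta)$ for some $\eta$, then \eqref{eq:lower} and the last bound would give $N^{q/q_0}\le C'\eta^{-1}N$ for all $N\ge1$, with $C'$ independent of $N$. This is impossible for $q>q_0$, and Theorem~\ref{thm:up}(i) is proved. \qed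

The assumption $1/r>1/s$ was used twice: as $\gamma<1$, to bound the averages of $f_j$ near the origin uniformly in $N$, and as $\mu>1$, to integrate $\Phi$ at infinity. The second use is the one that fails in Proposition~\ref{prop:degenerate}, where the large cubes make the sparse sum infinite.

\begin{thebibliography}{1}

\bibitem{LN}
Emiel Lorist and Zoe Nieraeth, \emph{Sparse domination implies vector-valued sparse domination}, arXiv:2003.02233 (2020).

\end{thebibliography}
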